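\title{A Gromov hyperbolic space with cone type inequalities\\ and no linear isoperimetric inequality}

\begin{abstract}
For every $k\ge 2$ we construct a complete, geodesic, Gromov hyperbolic space $Y$ that admits cone type inequalities for integral currents of dimensions $1,\dots,k$ and whose filling function satisfies $\operatorname{FV}_{k+1}(r)\ge a\,r\log\log r$ for large $r$. In particular $Y$ admits no linear isoperimetric inequality for $k$-cycles, which answers a question of Wenger in the negative. The space is a skeleton of a hyperbolic cone over the vertex sets of triangulated closed hyperbolic $k$-manifolds with growing injectivity radius. The lower bound comes from the fact that geodesic $k$-simplices in $\mathbb{H}^k$ have bounded volume when $k\ge 2$.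
\end{abstract}

\section{Introduction}\label{sec:intro}

For a complete metric space $X$ and $m\ge 0$ let $\mathbf{I}_m(X)$ be the space of $m$-dimensional integral currents in the sense of Ambrosio and Kirchheim \cite{AK}, with mass $\mathbf{M}$, boundary operator $\partial$ and support $\operatorname{spt}$. The definitions are recalled in Section~\ref{sec:currents}; until then one may think of an oriented $m$-dimensional Lipschitz chain with integer multiplicities, and of $\mathbf{M}$ as its volume counted with multiplicity. A current $T\in\mathbf{I}_m(X)$, $m\ge1$, is a \emph{cycle} if $\partial T=0$, and a \emph{filling} of $T$ is a current $S\in\mathbf{I}_{m+1}(X)$ with $\partial S=T$. Put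
\begin{align*}
\operatorname{Fillvol}(T)&=\inf\{\mathbf{M}(S): S \text{ a filling of } T\},\\
\operatorname{FV}_{k+1}(r)&=\sup\{\operatorname{Fillvol}(T): T\in\mathbf{I}_k(X)\text{ a cycle},\ \mathbf{M}(T)\le r\}.
\end{align*}
We say that $X$ admits
\begin{itemize}
\item a \emph{cone type inequality} for $\mathbf{I}_m(X)$ if there is $c>0$ such that every cycle $T\in\mathbf{I}_m(X)$ with bounded support has a filling $S$ with $\mathbf{M}(S)\le c\operatorname{diam}(\operatorname{spt}T)\,\mathbf{M}(T)$;
\item a \emph{linear isoperimetric inequality} for $\mathbf{I}_k(X)$ if there is $D>0$ such that every cycle $T\in\mathbf{I}_k(X)$ has a filling $S$ with $\mathbf{M}(S)\le D\,\mathbf{M}(T)$;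
\item an \emph{isoperimetric inequality of infinite rank} for $\mathbf{I}_k(X)$ if for every $\varepsilon>0$ there is $D_\varepsilon$ with $\operatorname{FV}_{k+1}(r)\le D_\varepsilon r^{1+\varepsilon}$ for all $r\ge1$.
\end{itemize}
A geodesic space is \emph{Gromov hyperbolic} if there is $\delta\ge0$ such that every geodesic triangle is $\delta$-thin, that is, the natural map from the triangle onto the tripod with the same side lengths has fibers of diameter at most $\delta$.

A cone type inequality says that cycles can be filled as cheaply as by a straight cone in a normed space, where every point travels a distance at most $\operatorname{diam}(\operatorname{spt}T)$. It says nothing about curvature. Hyperbolicity is a curvature condition, but it is blind to bounded features. Neither condition alone gives a linear inequality. In $\mathbb{R}^{k+1}$ the sphere of radius $R$ has mass proportional to $R^k$, and its only filling is the ball, of mass proportional to $R^{k+1}$. The round sphere $S^k$ is bounded, hence hyperbolic, and its fundamental cycle has no filling at all, since $\mathcal{H}^{k+1}(S^k)=0$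 forces $\mathbf{I}_{k+1}(S^k)=0$.

The model case suggests that the two conditions together should suffice. In polar coordinates $(s,\vartheta)$ around a point $o$, the metric of $\mathbb{H}^n$ is $ds^2+\sinh^2s\,d\vartheta^2$. Let $\Sigma\not\ni o$ be a compact smooth $m$-dimensional piece, $m\ge1$, and form the geodesic cone $\{(s',\vartheta(y)):y\in\Sigma,\ 0\le s'\le s(y)\}$. The cone is tangent to the radial direction, and modulo that direction the tangent vectors of $\Sigma$ at $y$ are scaled by the factor $\sinh s'/\sinh s(y)$. Since $\frac{d}{ds}\sinh^m s=m\sinh^{m-1}s\cosh s\ge m\sinh^m s$, we have $\int_0^s\sinh^m\le\frac1m\sinh^m s$, and therefore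
\begin{equation}\label{eq:cone}
\operatorname{vol}(\text{cone over }\Sigma)\le\int_\Sigma\int_0^{s(y)}\Big(\frac{\sinh s'}{\sinh s(y)}\Big)^m ds'\,d\mathrm{vol}(y)\le\frac1m\operatorname{vol}(\Sigma).
\end{equation}
So in $\mathbb{H}^n$ the cone itself is a linear filling: the cycle loses a fixed fraction of its volume with each unit that it moves, and the cost is a geometric series.

There is also a known general result in this direction. Let $X$ be a complete metric space and $k'\le k$, and suppose that $X$ admits cone type inequalities for $\mathbf{I}_m(X)$, $m=k',\dots,k$. If $X$ admits an isoperimetric inequality of infinite rank for $\mathbf{I}_{k'}(X)$, then it admits one for $\mathbf{I}_k(X)$. Thus almost linear bounds pass from low to high dimensions. The following question is posed in \cite{Wenger07}.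

\begin{quote}
\emph{Let $Y$ be a complete metric space which is geodesic and Gromov hyperbolic. Let $k\ge2$, and suppose that $Y$ admits cone type inequalities for $\mathbf{I}_m(Y)$, $m=1,\dots,k$. Does $Y$ admit a linear isoperimetric inequality for $\mathbf{I}_k(Y)$?}
\end{quote}

The answer is no, for every $k\ge2$.

\begin{theorem}\label{thm:main}
Let $k\ge2$. There is a complete, geodesic, Gromov hyperbolic metric space $Y$, a countable $(k+1)$-dimensional simplicial complex built from regular Euclidean simplices of side $1$, which admits cone type inequalities for $\mathbf{I}_m(Y)$, $m=1,\dots,k$, and for which there are constants $a>0$ and $r_0$ with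
\[
\operatorname{FV}_{k+1}(r)\ge a\,r\log\log r\qquad(r\ge r_0).
\]
In particular, $Y$ admits no linear isoperimetric inequality for $\mathbf{I}_k(Y)$.
\end{theorem}

Since $r\log\log r$ grows more slowly than $r^{1+\varepsilon}$ for each $\varepsilon>0$, the lower bound does not conflict with an inequality of infinite rank. We do not discuss upper bounds for $\operatorname{FV}_{k+1}$.

The proof has a soft part and a hard part. To every countable metric space $Z$ we attach a simplicial complex, the hyperbolic cone over $Z$, whose vertices are the points of $Z$ placed at heights $0,1,2,\dots$. Its $(k+1)$-skeleton $Y_Z$ is hyperbolic and admits the cone type inequalities for \emph{every} $Z$ (Sections \ref{sec:metric}--\ref{sec:cone}). The hypotheses of the question therefore put no restriction on $Z$, and the task is to choose $Z$ so that a cycle does not lose volume when it moves upward. This is a combinatorial problem. Section~\ref{sec:layers} gives the counting principle and tests it on loops, where the geometric series survives, and on surfaces, where it breaks down. Section~\ref{sec:base}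 constructs $Z$, and Section~\ref{sec:proof} assembles the proof.

Throughout, $k\ge2$ is fixed, $C$ denotes constants that depend only on $k$ and may change from line to line, $\log$ is the natural logarithm, and $N_s(A)=\{x:d(x,A)\le s\}$.

\section{The hyperbolic cone and a count by layers}\label{sec:layers}

\subsection{The complex $K$}
Let $(Z,d)$ be a countable metric space and $V=Z\times\mathbb{N}_0$. We call $j$ the \emph{height} and $x$ the \emph{base point} of $(x,j)\in V$. Distinct vertices $(x,i)$ and $(y,j)$ are \emph{adjacent} if
\[
|i-j|\le1\qquad\text{and}\qquad d(x,y)\le2^{\min(i,j)}.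
\]
Let $K$ be the flag complex: its simplices are the finite sets of pairwise adjacent vertices. An edge at height $j$ covers a base distance up to $2^j$, just as a horizontal segment of hyperbolic length one at height $y=2^j$ in the upper half-plane covers Euclidean length $2^j$. The heights within one simplex take at most two consecutive values.

An \emph{$m$-chain} is a finite integral combination of tuples $[v_0,\dots,v_m]$ of vertices that lie in a common simplex, where a permutation of the entries multiplies a tuple by its sign and a tuple with a repeated entry is $0$. The boundary is $\partial[v_0,\dots,v_m]=\sum_e(-1)^e[v_0,\dots,\widehat{v_e},\dots,v_m]$. This formula is also valid for a tuple with a repeated entry, because the two terms that delete one copy of it cancel and the other terms vanish. We write $|c|_1$ for the sum of the absolute values of the coefficients of $c$. An \emph{$m$-cochain} on a subcomplex is a real alternating function $\omega$ on its oriented $m$-simplices, extended linearly to chains, and $\delta\omega(\sigma)=\omega(\partial\sigma)$.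

\subsection{The layer lemma}
Suppose that a cycle $z$ at height $0$ is detected by a cocycle $\omega$ that is defined up to height $J$. A filling of $z$ cannot stay below any height $j\le J$, because there $\omega$ vanishes on boundaries. The whole value $\omega(z)$ has to be carried from height $j$ to height $j+1$, and each simplex carries only a bounded amount.

\begin{lemma}\label{lem:layers}
Let $m\ge1$, $J\ge0$, and let $Z'\subset Z$ satisfy $d(x,y)>2^J$ for all $x\in Z'$, $y\in Z\setminus Z'$. Let $K'$ be the subcomplex of simplices with all vertices in $Z'\times\{0,\dots,J\}$, and let $\omega$ be an $m$-cochain on $K'$ with $\delta\omega=0$. For $0\le j\le J$ let $b_j>0$ be such that $|\omega(\tau)|\le b_j$ for all $m$-simplices $\tau$ of $K'$ whose vertices all have height $j$. If $z$ is an $m$-cycle with vertices in $Z'\times\{0\}$ and $c$ is an $(m+1)$-chain of $K$ with $\partial c=z$, then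
\[
|c|_1\ge|\omega(z)|\sum_{j=0}^J\frac1{b_j}.
\]
\end{lemma}

\begin{proof}
Fix $j\le J$ and put $W_j=Z'\times\{0,\dots,j\}$. Let $\omega_j$ be the cochain on $K$ that equals $\omega$ on $m$-simplices contained in $W_j$ and vanishes on all others. Let $\sigma$ be an $(m+1)$-simplex of $K$. If $\sigma\subset W_j$, then $\delta\omega_j(\sigma)=\delta\omega(\sigma)=0$. If no $m$-face of $\sigma$ lies in $W_j$, then $\delta\omega_j(\sigma)=0$ as well. In the remaining case $\sigma$ consists of a face $\tau\subset W_j$ and one vertex $(y,j')\notin W_j$, and $\tau$ is the only $m$-face in $W_j$. The vertex $(y,j')$ is adjacent to a vertex $(x,i)$ of $\tau$, so $d(x,y)\le2^i\le2^J$ and hence $y\in Z'$. Therefore $j'\ge j+1$, and since heights in $\sigma$ differ by at most $1$, we have $j'=j+1$ and all vertices of $\tau$ have height $j$. So $|\delta\omega_j(\sigma)|=|\omega(\tau)|\le b_j$.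

Let $c_j$ be the part of $c$ made of simplices with $m+1$ vertices at height $j$ and one vertex at height $j+1$. Then
\[
|\omega(z)|=|\omega_j(\partial c)|=|\delta\omega_j(c)|=|\delta\omega_j(c_j)|\le b_j|c_j|_1 .
\]
No simplex occurs in $c_j$ for two values of $j$, so $|c|_1\ge\sum_j|c_j|_1$.
\end{proof}

Everything depends on the growth of $b_j$, as the two smallest cases show.

\begin{example}[Loops]\label{ex:loops}
Let $n=3\cdot2^N$ with $N\ge1$, and let $Z=Z'=\mathbb{Z}/n\mathbb{Z}$ with the metric of the $n$-cycle. For $0\le j\le N$ let $z_j$ be the loop at height $j$ through the multiples of $2^j$; it has $n/2^j$ edges. Take $J=N-1$. For an edge from $(x,i)$ to $(y,j)$ with $i,j\le J$ let $\omega$ be the integer of absolute value at most $2^J$ that represents $y-x$; it is unique because $2\cdot2^J<n$. On a triangle, $\delta\omega$ is a multiple of $n$ of absolute value at most $3\cdot2^J<n$, so $\delta\omega=0$. We have $\omega(z_0)=n$ and $b_j=2^j$, and Lemma~\ref{lem:layers} gives $|c|_1\ge\sum_{j<N}n2^{-j}=2n-6$ for every filling $c$ of $z_0$.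

This linear bound is of the right order. For a multiple $x$ of $2^{j+1}$ put $a=(x,j)$, $b=(x+2^j,j)$, $e=(x+2^{j+1},j)$, $a'=(x,j+1)$, $e'=(x+2^{j+1},j+1)$. The triples below are simplices, and
\[
\partial\big([a,b,a']+[b,e,e']+[b,e',a']\big)=[a,b]+[b,e]-[a',e']+[e,e']-[a,a'].
\]
Summing over $x$, the vertical edges cancel, so $z_j-z_{j+1}$ bounds $3n/2^{j+1}$ triangles. The loop $z_N$ bounds one triangle. In total $z_0$ is filled by $3n(1-2^{-N})+1=3n-8$ triangles (Figure~\ref{fig:loop}). The number of edges halves at each step, as in the geometric series behind \eqref{eq:cone}.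
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.8cm,y=1.2cm]
\foreach \j in {0,1,2}{\draw[thick] (0,\j)--(12,\j); \node[left] at (-0.2,\j) {height $\j$};}
\foreach \x in {0,1,...,12}{\fill (\x,0) circle (1.6pt);}
\foreach \x in {0,2,...,12}{\fill (\x,1) circle (1.6pt);}
\foreach \x in {0,4,8,12}{\fill (\x,2) circle (1.6pt);}
\foreach \x in {0,2,...,10}{\draw (\x,0)--(\x,1)--(\x+1,0)--(\x+2,1);}
\foreach \x in {0,4,8}{\draw (\x,1)--(\x,2)--(\x+2,1)--(\x+4,2);}
\draw (12,0)--(12,2);
\end{tikzpicture}
\caption{A filling of the loop of length $12$ at height $0$ in the hyperbolic cone over $\mathbb{Z}/12\mathbb{Z}$. The left and right sides are identified. An edge at height $j$ may cover base distance $2^j$, so the loop has $12$, $6$, $3$ edges at heights $0$, $1$, $2$. The three top edges bound one more triangle; the filling has $18+9+1=28$ triangles.}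
\label{fig:loop}
\end{figure}

\begin{example}[Surfaces]\label{ex:surfaces}
Let $M=\mathbb{H}^2/\Gamma$ be a closed oriented hyperbolic surface of genus $g$ in which every $\gamma\in\Gamma\setminus\{1\}$ moves every point by more than $3\cdot2^J$. Let $Z=Z'$ be the vertex set of a fine triangulation, with the metric of $M$, and let $z$ be the sum of the positively oriented triangles, placed at height $0$. The base points of a simplex of $K'$ have mutual distances at most $2^J$, so they lift, uniquely up to $\Gamma$, to points of $\mathbb{H}^2$ with mutual distances at most $2^J$. For a triangle let $\omega$ be the signed area of the geodesic triangle spanned by the lifts. If $\eta$ is a primitive of the area form on $\mathbb{H}^2$ and $\eta(x,y)$ is its integral along the geodesic from $x$ to $y$, the signed area is $\eta(x,y)+\eta(y,w)+\eta(w,x)$. In the alternating sum over the faces of a tetrahedron each of the six edges occurs twice with opposite signs, so $\delta\omega=0$. Straightening the triangles does not change the total area (Lemma~\ref{lem:cocycle}), so $\omega(z)=4\pi(g-1)$ by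 Gauss--Bonnet. The difference from Example~\ref{ex:loops} is that a geodesic triangle has area at most $\pi$, however long its sides are. So $b_j=\pi$ for all $j$, and
\[
|c|_1\ge4(g-1)(J+1).
\]
If $M$ is a $d$-fold cover of a fixed surface of genus $g_1$ with $n$ triangles, with the lifted triangulation, then $|z|_1\le dn$ and $g-1=d(g_1-1)$, so $|c|_1/|z|_1\ge4(g_1-1)(J+1)/n$. Along covers with $J\to\infty$ this ratio is unbounded.
\end{example}

\section{Hyperbolic manifolds and the base space}\label{sec:base}

We carry out Example~\ref{ex:surfaces} in dimension $k$. This needs a tower of covers with growing displacement, a volume bound for simplices, and the volume cocycle. We use the hyperboloid model: $\mathbb{H}^k$ is the set of unit vectors in the open convex cone $\mathcal{C}=\{x:\langle x,x\rangle<0,\ x_{k+1}>0\}$, where $\langle x,x\rangle=x_1^2+\dots+x_k^2-x_{k+1}^2$. The identity component of $SO(k,1)$ acts linearly and faithfully by orientation preserving isometries, totally geodesic subspaces are intersections with linear subspaces, and $\operatorname{pr}\colon\mathcal{C}\to\mathbb{H}^k$,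 $x\mapsto x/\sqrt{-\langle x,x\rangle}$, is smooth and equivariant.

\subsection{A tower of covers}
Congruence subgroups of an arithmetic lattice give control of both displacement and index.

\begin{lemma}\label{lem:tower}
There are torsion free, orientation preserving, cocompact lattices $\Gamma_1\supset\Gamma_2\supset\cdots$ in $\operatorname{Isom}(\mathbb{H}^k)$ and $B>0$ such that $d_i:=[\Gamma_1:\Gamma_i]\le e^{Bi}$, $d_i\to\infty$, and
\[
\ell_i:=\inf\{d(x,\gamma x):x\in\mathbb{H}^k,\ 1\ne\gamma\in\Gamma_i\}>3i .
\]
\end{lemma}

\begin{proof}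
\emph{A cocompact lattice.} Let $\mathcal{O}=\mathbb{Z}[\sqrt2]$, let $\varsigma$ be the nontrivial automorphism of $\mathbb{Q}(\sqrt2)$, and let $\phi=x_1^2+\dots+x_k^2-\sqrt2\,x_{k+1}^2$. Then $\phi$ has signature $(k,1)$ and $\phi^\varsigma$ is positive definite. Let $\mathcal{G}$ be the restriction of scalars of $SO(\phi)$ from $\mathbb{Q}(\sqrt2)$ to $\mathbb{Q}$: write matrices over $\mathbb{Q}(\sqrt2)$ in the basis $1,\sqrt2$ as rational matrices of twice the size. It is a semisimple $\mathbb{Q}$-group with $\mathcal{G}(\mathbb{Q})=SO(\phi;\mathbb{Q}(\sqrt2))$, $\mathcal{G}(\mathbb{Z})=SO(\phi;\mathcal{O})$ and $\mathcal{G}(\mathbb{R})=SO(\phi;\mathbb{R})\times SO(\phi^\varsigma;\mathbb{R})$, where a rational point $\gamma$ corresponds to $(\gamma,\gamma^\varsigma)$. The theorem of Borel--Harish-Chandra and Mostow--Tamagawa states that $\mathcal{G}(\mathbb{Z})$ is a cocompact lattice in $\mathcal{G}(\mathbb{R})$ if $\mathcal{G}(\mathbb{Q})$ contains no unipotent element other than $1$. This holds here. If $\gamma$ is unipotent, then $\gamma^\varsigma$ is a unipotent element of the compact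 group $SO(\phi^\varsigma;\mathbb{R})$; the entries of its powers are bounded polynomials in the exponent, hence constant, so $\gamma^\varsigma=1$. Since the second factor is compact, the projection to the first factor is proper, and $SO(\phi;\mathcal{O})$ is a cocompact lattice in $SO(\phi;\mathbb{R})$. Let $\Gamma_0$ be its intersection with the identity component. Conjugation by $E=\operatorname{diag}(1,\dots,1,2^{1/4})$ carries $SO(\phi;\mathbb{R})$ to $SO(k,1)$, so $\Gamma_0$ acts on $\mathbb{H}^k$ as a cocompact lattice of orientation preserving isometries.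

\emph{Displacement.} For $N\in\mathbb{N}$ let $\Gamma(N)$ be the kernel of $\Gamma_0\to GL_{k+1}(\mathcal{O}/N\mathcal{O})$. It is normal, of index at most $N^{2(k+1)^2}$, since $\mathcal{O}/N\mathcal{O}$ has $N^2$ elements. Let $1\ne\gamma\in\Gamma(N)$ and let $\alpha\ne0$ be an entry of $\gamma-1$. Then $\alpha=N\beta$ with $0\ne\beta\in\mathcal{O}$, and $\beta\beta^\varsigma$ is a nonzero integer, so $|\alpha||\alpha^\varsigma|\ge N^2$. As $\gamma^\varsigma$ lies in a fixed compact group, $|\alpha^\varsigma|\le C$, so $|\alpha|\ge N^2/C$. Let $o=(0,\dots,0,1)$ and write the Cartan decomposition $E\gamma E^{-1}=\kappa a_t\kappa'$, where $\kappa,\kappa'$ fix $o$ and are orthogonal matrices, and $a_t$ is a boost of length $t=d(o,\gamma o)$, a symmetric matrix with eigenvalues $e^t,e^{-t},1$. The Euclidean operator norm of $E\gamma E^{-1}$ is $e^t$, so $|\alpha|\le Ce^t$ and $d(o,\gamma o)\ge2\log N-C$. Choose $R$ such that the balls $B(go,R)$, $g\in\Gamma_0$, cover $\mathbb{H}^k$. If $d(x,go)\le R$, then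
\[
d(x,\gamma x)\ge d(go,\gamma go)-2R=d(o,g^{-1}\gamma g\,o)-2R,
\]
and $g^{-1}\gamma g\in\Gamma(N)\setminus\{1\}$. Hence there is $C_0\ge0$ with $d(x,\gamma x)\ge2\log N-C_0$ for all $N$, all $x\in\mathbb{H}^k$ and all $1\ne\gamma\in\Gamma(N)$.

\emph{The tower.} Choose an integer $N_0$ with $2\log N_0-C_0>3$ and put $\Gamma_i=\Gamma(N_0^i)$. These groups are nested, and $\ell_i\ge2i\log N_0-C_0\ge i(2\log N_0-C_0)>3i$. An isometry of finite order fixes a point of $\mathbb{H}^k$, so $\Gamma_i$ is torsion free. We have $d_i\le e^{Bi}$ with $B=2(k+1)^2\log N_0$. Finally $\mathbb{H}^k/\Gamma_i$ contains an embedded open ball of radius $\ell_i/2\to\infty$, so its volume $d_i\operatorname{vol}(\mathbb{H}^k/\Gamma_1)$ tends to infinity.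
\end{proof}

\subsection{Volumes of simplices}
The inequality \eqref{eq:cone}, which suggested a positive answer, also bounds the numbers $b_j$.

\begin{lemma}\label{lem:volume}
For $k\ge2$ every geodesic $k$-simplex in $\mathbb{H}^k$ has volume at most $v_k:=\pi/(k-1)!$.
\end{lemma}

\begin{proof}
For $k=2$ this is Gauss--Bonnet. For $k\ge3$, a nondegenerate simplex is the geodesic cone from a vertex over the opposite face $F$, a geodesic $(k-1)$-simplex in a copy of $\mathbb{H}^{k-1}$. By \eqref{eq:cone} with $m=k-1$ and induction, the volume is at most $v_{k-1}/(k-1)=v_k$.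
\end{proof}

\subsection{The space $Z$ and the cycles $z_i$}
Let $M_i=\mathbb{H}^k/\Gamma_i$ and $\nu=\operatorname{vol}(M_1)$, so that $\operatorname{vol}(M_i)=d_i\nu$. Fix a smooth triangulation of $M_1$, so fine that its lift $\tilde\tau$ to $\mathbb{H}^k$ has simplices of diameter at most $1$, and let $n_\tau$ be the number of its $k$-simplices. Let $\tau_i=\tilde\tau/\Gamma_i$, and let $Z_i\subset M_i$ be the finite vertex set of $\tau_i$ with the metric of $M_i$. Let $J_i\ge0$ be the largest integer with $3\cdot2^{J_i}<\ell_i$; it exists because $\ell_i>3$. Then $3\cdot2^{J_i+1}\ge\ell_i>3i$, so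
\begin{equation}\label{eq:J}
J_i+1>\log_2i .
\end{equation}
One space has to contain all the $Z_i$, placed so far apart that the separation hypothesis of Lemma~\ref{lem:layers} holds. Choose an increasing sequence $D_i$ with $D_i\ge\operatorname{diam}M_i$ and $D_i>2^{J_i}$. Let $Z=\bigsqcup_iZ_i$, with the given metric on each $Z_i$ and $d(x,y)=D_{\max(i,i')}$ for $x\in Z_i$, $y\in Z_{i'}$, $i\ne i'$. This is a metric: three points in components $i<i'<i''$ have distances $D_{i'},D_{i''},D_{i''}$, and two points $x,y\in Z_i$ and a point in $Z_{i'}$ have distances $d(x,y),D,D$ with $d(x,y)\le D_i\le D=D_{\max(i,i')}$.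

The vertices of a simplex of $\tau_i$ are distinct because $\ell_i>1$, and their distances are at most $1=2^0$. Placed at height $0$, they span a simplex of $K$. Let $z_i$ be the sum of the positively oriented $k$-simplices of $\tau_i$, placed at height $0$. Then $|z_i|_1\le n_\tau d_i$, and $\partial z_i=0$ because each $(k-1)$-simplex of $\tau_i$ is a face of exactly two $k$-simplices, which induce opposite orientations on it.

\subsection{The volume cocycle}
Fix $i$, write $J=J_i$, and let $K_i$ be the subcomplex of $K$ of simplices with all vertices in $Z_i\times\{0,\dots,J\}$. Let $x_0,\dots,x_n$ be the base points of a simplex of $K_i$. Some of them may coincide, and their mutual distances are at most $2^J$. Call lifts $\tilde x_0,\dots,\tilde x_n\in\mathbb{H}^k$ \emph{tight} if $d(\tilde x_a,\tilde x_b)\le2^J$ for all $a,b$. Tight lifts exist and are unique up to $\Gamma_i$. Indeed, fix any lift $\tilde x_0$. Lifting a shortest geodesic gives a lift $\tilde x_a$ of $x_a$ with $d(\tilde x_0,\tilde x_a)\le2^J$, and it is unique since distinct lifts of a point have distance at least $\ell_i>2\cdot2^J$.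 For given $a,b$, let $x'$ be a lift of $x_b$ within $2^J$ of $\tilde x_a$. Then $d(x',\tilde x_b)\le3\cdot2^J<\ell_i$, so $x'=\tilde x_b$, and the lifts are tight. This step is the reason why the cocycle ends at height $J_i$. Tightness does not depend on the order of the vertices, and a tight lift of a simplex restricts to a tight lift of each face.

On the standard simplex $\Delta^n=\{t\in[0,1]^{n+1}:\sum t_a=1\}$ define the smooth map
\[
\operatorname{str}(\tilde x_0,\dots,\tilde x_n)\colon\Delta^n\to\mathbb{H}^k,\qquad t\mapsto\operatorname{pr}\Big(\sum_at_a\tilde x_a\Big).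
\]
It depends equivariantly on the points, and its restriction to a face of $\Delta^n$ is the map defined by the corresponding points. For a $k$-simplex $\sigma=[v_0,\dots,v_k]$ of $K_i$ with tight lifts $\tilde x_a$ put
\[
\omega(\sigma)=\int_{\Delta^k}\operatorname{str}(\tilde x_0,\dots,\tilde x_k)^*d\mathrm{vol}.
\]

\begin{lemma}\label{lem:cocycle}
$\omega$ is a $k$-cochain on $K_i$ with $|\omega|\le v_k$ on simplices, $\delta\omega=0$, and $\omega(z_i)=\operatorname{vol}(M_i)$.
\end{lemma}

\begin{proof}
The group $\Gamma_i$ preserves the form $d\mathrm{vol}$, so $\omega$ does not depend on the tight lift. A permutation of the vertices precomposes $\operatorname{str}$ with an affine map of $\Delta^k$ whose orientation character is the sign of the permutation, so $\omega$ is alternating. If the vectors $\tilde x_a$ are linearly independent, $\operatorname{str}$ is a diffeomorphism onto the geodesic simplex they span, and $|\omega(\sigma)|\le v_k$ by Lemma~\ref{lem:volume}. Otherwise the image lies in a totally geodesic hypersurface and $\omega(\sigma)=0$. For a $(k+1)$-simplex $\sigma$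 of $K_i$, take a tight lift and apply Stokes' theorem to the closed form $\operatorname{str}^*d\mathrm{vol}$ on $\Delta^{k+1}$; this gives $\delta\omega(\sigma)=0$.

For an ordered simplex $s$ of $\tilde\tau$ with vertices $\tilde x_0,\dots,\tilde x_n$ let $\chi_s\colon\Delta^n\to\mathbb{H}^k$ be its smooth parametrization, and interpolate between $s$ and its straightening by
\[
\Phi_s(u,t)=\operatorname{pr}\big((1-u)\chi_s(t)+u\operatorname{str}(\tilde x_0,\dots,\tilde x_n)(t)\big),\qquad(u,t)\in[0,1]\times\Delta^n .
\]
These maps are smooth, $\Gamma_i$-equivariant and compatible with faces. Let $s$ run through positively ordered representatives of the $\Gamma_i$-orbits of $k$-simplices, apply Stokes' theorem to the closed form $\Phi_s^*d\mathrm{vol}$ on $[0,1]\times\Delta^k$, and sum. The term over a $(k-1)$-face depends only on the oriented $\Gamma_i$-orbit of that face, so these terms cancel in pairs, as in $\partial z_i=0$. Hence the terms at $u=0$ and at $u=1$ have equal sums. The sum at $u=0$ is $\operatorname{vol}(M_i)$. The sum at $u=1$ is $\omega(z_i)$, because the vertices of $s$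 have mutual distances at most $1\le2^J$ and so form a tight lift.
\end{proof}

\begin{proposition}\label{prop:lower}
Let $q,i\in\mathbb{N}$ and let $c$ be a $(k+1)$-chain of $K$ with $\partial c=qz_i$. Then $|c|_1\ge q\,d_i\,\nu\,(J_i+1)/v_k$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:layers} with $m=k$, $Z'=Z_i$, $J=J_i$, $z=qz_i$ and $b_j=v_k$. Points of other components have distance at least $D_i>2^{J_i}$ from $Z_i$, and $\omega(qz_i)=qd_i\nu$ by Lemma~\ref{lem:cocycle}.
\end{proof}

\section{The metric space $Y_Z$}\label{sec:metric}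

In Sections \ref{sec:metric}--\ref{sec:cone}, $Z$ is an arbitrary countable metric space. Let $G$ be the $1$-skeleton of $K$ with the path metric $d_G$ in which edges have length $1$, and let $Y=Y_Z$ be the $(k+1)$-skeleton of $K$, with every simplex regular Euclidean of side $1$. We cut at dimension $k+1$ for three reasons. Fillings of cycles of dimension at most $k$ need no larger simplices. Finitely many shapes of simplices give completeness and uniform constants. And a $(k+1)$-dimensional current in $Y$ has top dimension, which will force every filling of a simplicial $k$-cycle to be simplicial.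

A \emph{string} from $x$ to $y$ is a sequence $x=x^0,\dots,x^s=y$ in which consecutive points lie in a common simplex of $Y$; its length is the sum of the Euclidean distances of consecutive points, and $d_Y(x,y)$ is the infimum of the lengths of strings. We write $Y^n$ for the $n$-skeleton, $(x_v)_{v\in V}$ for the barycentric coordinates of $x\in Y$, and $\operatorname{supp}x=\{v:x_v>0\}$, a set of at most $k+2$ vertices.

\subsection{Hyperbolicity of the graph}
A geodesic space is Gromov hyperbolic if and only if there is a constant $\delta'$ with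
\begin{equation}\label{eq:four}
d(u,w)+d(v,z)\le\max\{d(u,v)+d(w,z),\ d(u,z)+d(v,w)\}+\delta'
\end{equation}
for all points $u,v,w,z$ \cite[III.H.1.22]{BH}. To verify this we need a formula for $d_G$ up to bounded error. An efficient path goes up to the height $h$ at which the base points become adjacent, crosses, and comes down, which costs about $2h-i-j$ edges.

\begin{lemma}\label{lem:graph}
For $u=(x,i)$ and $v=(y,j)$ in $V$ put $Q(u,v)=d(x,y)+2^{\max(i,j)}$ and $\rho(u,v)=2\log_2Q(u,v)-i-j$. Then $\rho-4\le d_G\le\rho+3$ on $V$, and $G$ is connected and Gromov hyperbolic.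
\end{lemma}

\begin{proof}
For $u=v$ both $\rho$ and $d_G$ vanish. Let $u\ne v$, and let $h$ be the least integer with $2^h\ge\max(d(x,y),2^{\max(i,j)})$. Go vertically from $u$ to $(x,h)$, along at most one edge to $(y,h)$, and down to $v$. By minimality $2^h\le2Q(u,v)$, so this path has at most $2h-i-j+1\le\rho+3$ edges. In particular $G$ is connected.

Conversely, take a path with $n$ edges from $u$ to $v$. The $a$-th edge starts at height at most $i+a-1$ and ends at height at most $j+n-a$, so it covers a base distance at most $2^{\min(i+a-1,\,j+n-a)}$. The two numbers in the minimum add up to $s=i+j+n-1$, so the minimum is at most $s/2$. The indices $a$ for which the first number is the minimum give distinct integer exponents at most $s/2$ and contribute at most $2\cdot2^{s/2}$; the same bound holds for the other indices. Hence $d(x,y)\le4\cdot2^{s/2}=2^{3/2}2^{(i+j+n)/2}$. Moreover $2\max(i,j)=i+j+|i-j|\le i+j+n$. So $Q\le(2^{3/2}+1)2^{(i+j+n)/2}\le2^{(i+j+n)/2+2}$, that is, $\rho\le n+4$.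

Both summands of $Q$ satisfy the triangle inequality, so $Q(u,w)\le2\max\{Q(u,v),Q(v,w)\}$. We claim that
\[
Q(u,w)\,Q(v,z)\le4\max\{Q(u,v)\,Q(w,z),\ Q(u,z)\,Q(v,w)\}.
\]
The claim is invariant under cyclic permutations of $(u,v,w,z)$, so we may assume that $Q(u,v)$ is the smallest of $Q(u,v),Q(v,w),Q(w,z),Q(z,u)$. Then $Q(u,w)\le2Q(v,w)$ and $Q(v,z)\le2Q(u,z)$, and the claim follows. Apply $2\log_2$ and subtract the four heights from both sides: $\rho$ satisfies \eqref{eq:four} with $\delta'=4$. By the comparison just proved, $d_G$ satisfies \eqref{eq:four} on $V$ with $\delta'=4+6+8=18$. Every point of $G$ is within $\frac12$ of $V$, so \eqref{eq:four} holds on the geodesic space $G$ with $\delta'=22$.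
\end{proof}

\subsection{Passing to $Y$}
The map $x\mapsto(x_v)_v/\sqrt2\in\ell^2(V)$ is isometric on each simplex, hence does not increase $d_Y$. We will use the following consequences.
\begin{itemize}
\item[(Y1)] Simplices are isometrically embedded in $Y$, and each coordinate $x\mapsto x_v$ is $\sqrt2$-Lipschitz.
\item[(Y2)] A map on $Y$ that is $L$-Lipschitz on each simplex is $L$-Lipschitz (add up along strings).
\item[(Y3)] $Y^n$ is closed, since its complement $\{x:\#\operatorname{supp}x\ge n+2\}$ is open by (Y1).
\end{itemize}

\begin{lemma}\label{lem:Y}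
$Y$ is complete, geodesic, separable and Gromov hyperbolic, and $d_Y\le d_G\le2(k+2)d_Y+1$ on $V$.
\end{lemma}

\begin{proof}
By Bridson's theorem \cite[I.7.19]{BH}, a connected Euclidean simplicial complex with finitely many isometry types of simplices is complete and geodesic. There are countably many simplices, so $Y$ is separable. Edge paths are strings, so $d_Y\le d_G$ on $V$. For $x\in Y$ choose a vertex $v(x)$ with $x_{v(x)}\ge\frac1{k+2}$; if $x$ is a vertex, this forces $v(x)=x$. If $d_Y(x,y)<\frac1{\sqrt2(k+2)}$, then $y_{v(x)}>0$ by (Y1), so $v(x),v(y)\in\operatorname{supp}y$ and $d_G(v(x),v(y))\le1$. A geodesic from $x$ to $y$ can be cut into at most $2(k+2)d_Y(x,y)+1$ pieces of this size, so $d_G(v(x),v(y))\le2(k+2)d_Y(x,y)+1$. Also $d_Y(x,y)\le d_G(v(x),v(y))+2$. Thus $x\mapsto v(x)$ is a quasi-isometric embedding of $Y$ into $G$, and a geodesic space that embeds quasi-isometrically into a hyperbolic geodesic space is hyperbolic \cite[III.H.1.9]{BH}.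
\end{proof}

\section{Currents and simplicial chains}\label{sec:currents}

Sections \ref{sec:layers} and \ref{sec:base} concern simplicial chains, while the theorem concerns currents. We need two bridges: a current carried by the skeleton of its own dimension is a chain (Lemma~\ref{lem:chain}), and every cycle can be pushed into that skeleton at linear cost (Lemma~\ref{lem:deform}).

\subsection{Definitions and standard facts}
Let $X$ be a complete separable metric space; finite Borel measures on $X$ are then tight and concentrated on their supports. Following \cite{AK}, an \emph{$m$-current} is a multilinear functional $T(f,\pi)=T(f,\pi_1,\dots,\pi_m)$, defined for bounded Lipschitz $f$ and Lipschitz $\pi_i$ on $X$, with three properties. It is continuous when the $\pi_i$ converge pointwise with bounded Lipschitz constants. It vanishes if some $\pi_i$ is constant on a neighborhood of $\{f\ne0\}$. And there is a finite Borel measure $\mu$ with $|T(f,\pi)|\le\prod_i\operatorname{Lip}(\pi_i)\int|f|\,d\mu$. The least such $\mu$ is $\|T\|$; then $\mathbf{M}(T)=\|T\|(X)$ and $\operatorname{spt}T=\operatorname{spt}\|T\|$,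 and $T$ extends to bounded Borel $f$. We call $T$ \emph{bounded} if $\operatorname{spt}T$ is bounded. One sets
\[
\partial T(f,\pi_1,\dots,\pi_{m-1})=T(1,f,\pi_1,\dots,\pi_{m-1}),\qquad
(T\llcorner A)(f,\pi)=T(1_Af,\pi),
\]
and $\varphi_\#T(f,\pi)=T(f\circ\varphi,\pi\circ\varphi)$, for Borel $A$ and Lipschitz $\varphi$. Then $\|T\llcorner A\|=\|T\|\llcorner A$ and $\partial\varphi_\#=\varphi_\#\partial$. A function $\theta\in L^1(\mathbb{R}^m)$ defines the current $[\theta](f,\pi)=\int\theta f\det D\pi\,d\mathcal{L}^m$. A current $T$ is \emph{normal} if $\partial T$ has finite mass. It is \emph{integer rectifiable} if $\|T\|$ is concentrated on a countably $\mathcal{H}^m$-rectifiable set, $\|T\|\ll\mathcal{H}^m$, and for every Lipschitz $\varphi\colon X\to\mathbb{R}^m$ and open $U$ one has $\varphi_\#(T\llcorner U)=[\theta]$ with $\theta$ integer valued. It is \emph{integral} if it is integer rectifiable and normal. Lipschitz push-forwards of integral currents are integral. McShane's lemma extends a real Lipschitz function from a subset $A$ to $X$ with the same Lipschitz constant $L$, by $x\mapsto\inf_{a\in A}(\pi(a)+Ld(x,a))$.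

\begin{itemize}
\item[(F1)] \emph{Locality.} By the strengthened locality property in \cite{AK}, $T(f,\pi)=0$ if $\{f\ne0\}$ is a countable union of Borel sets on each of which some $\pi_i$ is constant. By multilinearity, $(T\llcorner A)(f,\pi)$ depends only on $f|_A$ and $\pi_i|_A$, and McShane extension from $A$ gives $|(T\llcorner A)(f,\pi)|\le\prod_i\operatorname{Lip}(\pi_i|_A)\int_A|f|\,d\|T\|$. Hence $\varphi_\#(T\llcorner A)$ depends only on $\varphi|_A$, and
\[
\|\varphi_\#(T\llcorner A)\|\le\operatorname{Lip}(\varphi|_A)^m\,\varphi_\#(\|T\|\llcorner A).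
\]
If $(A_l)$ is a countable Borel partition of $X$ up to a $\|T\|$-null set, then $\varphi_\#T=\sum_l\varphi_\#(T\llcorner A_l)$ by dominated convergence.
\item[(F2)] \emph{Closed subsets.} If $A\subset X$ is closed, push-forward by the inclusion identifies currents in $A$ with currents in $X$ supported in $A$, and it preserves mass measures, boundaries and integrality. The inverse is $T_A(f,\pi)=T(\tilde f,\tilde\pi)$ with Lipschitz extensions $\tilde f,\tilde\pi$. By (F1) it is well defined and satisfies the mass bound with $\|T\|$. For continuity, replace $T$ by $T\llcorner A_0$ with $A_0\subset A$ compact and $\|T\|(A\setminus A_0)$ small; functions that converge pointwise with bounded Lipschitz constants converge uniformly on $A_0$, so their McShane extensions from $A_0$ converge. The conditions defining integrality transfer by extending $\varphi$ and $U$ from $A$ to $X$.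
\item[(F3)] \emph{Slicing.} For $T\in\mathbf{I}_m(X)$, $m\ge1$, Lipschitz $u$ and almost every $s$, we have $T\llcorner\{u>s\}\in\mathbf{I}_m(X)$, and $\partial(T\llcorner\{u>s\})-(\partial T)\llcorner\{u>s\}$ is concentrated on $\{u=s\}$.
\item[(F4)] \emph{Closure.} Currents form a Banach space under $\mathbf{M}$, in which the integer rectifiable currents are closed.
\item[(F5)] \emph{Homotopies} \cite[\S2.3]{WengerGAFA}. Let $T\in\mathbf{I}_m(X)$ be a bounded cycle and $h\colon[0,1]\times X\to X'$ Lipschitz. Then
\[
H(f,\pi)=\sum_{i=1}^{m+1}(-1)^{i+1}\int_0^1T\big(f\circ h_t\;\partial_t(\pi_i\circ h_t),\,(\pi_j\circ h_t)_{j\ne i}\big)\,dt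
\]
defines $H=h_\#([0,1]\times T)\in\mathbf{I}_{m+1}(X')$ with $\partial H=h_{1\#}T-h_{0\#}T$ and $\operatorname{spt}H\subset\overline{h([0,1]\times\operatorname{spt}T)}$. Let $(A_l)$ be a partition as in (F1) such that $h_t|_{A_l}$ is $\lambda_l$-Lipschitz for all $t$ and $t\mapsto h_t(x)$ is $\gamma_l$-Lipschitz for $x\in A_l$. Replacing $T$ by $T\llcorner A_l$ in the formula defines the contribution of $A_l$ to $H$. By (F1) it depends only on $h|_{[0,1]\times A_l}$, and for $1$-Lipschitz $\pi_i$ it is bounded by $(m+1)\gamma_l\lambda_l^m\int_0^1\int_{A_l}|f\circ h_t|\,d\|T\|\,dt$. Hence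
\[
\mathbf{M}(H)\le(m+1)\sum_l\gamma_l\lambda_l^m\|T\|(A_l).
\]
\item[(F6)] \emph{Top dimension} \cite[Thm.~3.7]{AK}. The $n$-dimensional normal currents in $\mathbb{R}^n$ are of the form $[\theta]$ with $\theta\in BV$, and $\|[\theta]\|=|\theta|\mathcal{L}^n$, $\|\partial[\theta]\|=|D\theta|$. For integer rectifiable currents $\theta$ is integer valued.
\end{itemize}

\subsection{Currents in a skeleton are chains}
By (Y1) an oriented $n$-simplex $\Delta$ of $Y$ is also a subset of $\mathbb{R}^n$, and by (F2) currents in $Y$ supported in $\Delta$ are the same as currents in $\mathbb{R}^n$ supported in $\Delta$. Let $[\Delta]\in\mathbf{I}_n(Y)$ correspond to $[1_\Delta]$; for a vertex $v$ let $[v](f)=f(v)$. Extend linearly to a map $c\mapsto[c]$ on $n$-chains, $n\le k+1$. By Stokes' theorem $\partial[c]=[\partial c]$. Since the open $n$-simplices are disjoint, $\mathbf{M}([c])=\mathrm{vol}_n|c|_1$, where $\mathrm{vol}_n$ is the volume of the regular $n$-simplex of side $1$ and $\mathrm{vol}_0=1$. In particular $c\mapsto[c]$ is injective.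

\begin{lemma}\label{lem:chain}
Let $1\le n\le k+1$ and $S\in\mathbf{I}_n(Y)$ with $\|S\|(Y\setminus Y^n)=0$ and $\|\partial S\|(Y\setminus Y^{n-1})=0$. Then $S=[c]$ for an $n$-chain $c$.
\end{lemma}

\begin{proof}
Fix an oriented $n$-simplex $\Delta$. We want to show that $S$ has constant multiplicity on $\operatorname{int}\Delta$, but $S\llcorner\operatorname{int}\Delta$ is not known to be normal, so we cut slightly inside. The function $u(x)=\min_{v\in\Delta}x_v$ is Lipschitz on $Y$, vanishes on $Y^{n-1}$, and satisfies $\{u>0\}\cap Y^n=\operatorname{int}\Delta$. For almost every $s>0$ the current $S\llcorner\{u>s\}$ is integral by (F3) and supported in $\Delta$, and its boundary is concentrated on $\{u=s\}$ because $(\partial S)\llcorner\{u>s\}=0$. By (F6) it equals $[\theta_s]$ with $\theta_s\in BV$ integer valued and $D\theta_s=0$ on $U_s=\{u>s\}\cap\operatorname{int}\Delta$. This set is open, and convex because $u$ is concave on $\Delta$, so $\theta_s$ is constant on $U_s$. For $s'<s$ the restriction of $S\llcorner\{u>s'\}$ to $\{u>s\}$ is $S\llcorner\{u>s\}$, so the constant does not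 depend on $s$ for small $s$. Letting $s\to0$ gives $S\llcorner\operatorname{int}\Delta=\theta_\Delta[\Delta]$ with $\theta_\Delta\in\mathbb{Z}$. The set $Y^{n-1}$ is a countable union of simplices of dimension less than $n$, so $\mathcal{H}^n(Y^{n-1})=0$ and $\|S\|(Y^{n-1})=0$. Hence $S=\sum_\Delta\theta_\Delta[\Delta]$ and $\mathrm{vol}_n\sum_\Delta|\theta_\Delta|=\mathbf{M}(S)<\infty$, so the sum is finite.
\end{proof}

\subsection{Radial projections}
Let $\Delta$ be an $n$-simplex of $Y$, $n\ge1$, with barycenter $b$ and inradius $r=r_n$, and let $a\in\Delta$ with $|a-b|\le r/2$. Let $g(z)=\inf\{t>0:z\in t(\Delta-a)\}$ be the gauge of $\Delta-a$. It is subadditive, equals $1$ on $\partial\Delta-a$ and is less than $1$ on $\operatorname{int}\Delta-a$. Since $\Delta-a$ contains the ball of radius $r/2$ and is contained in the closed unit ball, $|z|\le g(z)\le\frac2r|z|$, and $g$ is $\frac2r$-Lipschitz. For $0<\eta\le1$ put $g_\eta=\max(g,\eta)$ and $R_\eta(a+z)=a+z/g_\eta(z)$. This map sends $\Delta$ to $\Delta$, fixes $\partial\Delta$ pointwise, and is the radial projection onto $\partial\Delta$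 where $g\ge\eta$. From
\[
\frac z{g_\eta(z)}-\frac w{g_\eta(w)}=\frac{z-w}{g_\eta(z)}+\frac{w}{g_\eta(w)}\cdot\frac{g_\eta(w)-g_\eta(z)}{g_\eta(z)}
\]
and $|w|\le g_\eta(w)$ we obtain
\begin{equation}\label{eq:radial}
|R_\eta(a+z)-R_\eta(a+w)|\le\Big(1+\frac2r\Big)\frac{|z-w|}{g_\eta(z)} .
\end{equation}

A map defined simplex by simplex on $Y^n$ is not obviously Lipschitz for $d_Y$, since strings may leave $Y^n$. Extending it to $Y$ and using (Y2) settles this.

\begin{lemma}\label{lem:extend}
Let $1\le n\le k+1$ and $L\ge1$. Let $p\colon Y^n\to Y^n$ map each simplex into itself and be $L$-Lipschitz on each simplex. Then $p$ extends to a map $Y\to Y$ that maps each simplex into itself and is $CL$-Lipschitz on each simplex.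
\end{lemma}

\begin{proof}
It suffices to extend from $Y^l$ to $Y^{l+1}$ for $n\le l\le k$. Let $\Delta$ be an $(l+1)$-simplex with barycenter $b$ and inradius $r$, and use the notation above with $a=b$.

First, $p|_{\partial\Delta}$ is $CL$-Lipschitz for the Euclidean metric. Let $y,y'\in\partial\Delta$. If $|y-y'|\ge r/2$, then $|p(y)-p(y')|\le1\le\frac2r|y-y'|$. Otherwise the segment from $y$ to $y'$ stays at distance at least $r/2$ from $b$, so on it $g\ge r/2$, and $R=R_{r/2}$ is the radial projection and is $C$-Lipschitz by \eqref{eq:radial}. The cones from $b$ over the $l$-faces are closed and convex and cover $\Delta$, so they cut the segment at points $y=y^0,\dots,y^s=y'$ such that $R(y^{e-1})$ and $R(y^e)$ lie in a common $l$-face. Then $|p(y)-p(y')|\le\sum_eL|R(y^{e-1})-R(y^e)|\le CL|y-y'|$.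

Now put $p(b+s(y-b))=b+s(p(y)-b)$ for $y\in\partial\Delta$, $s\in[0,1]$. Let $x=b+s(y-b)$ and $x'=b+s'(y'-b)$. As $s=g(x-b)$ and $s'=g(x'-b)$, we have $|s-s'|\le C|x-x'|$. From $s'(y-y')=(x-x')-(s-s')(y-b)$ we get $s'|y-y'|\le C|x-x'|$. Finally $p(x)-p(x')=(s-s')(p(y)-b)+s'(p(y)-p(y'))$ gives $|p(x)-p(x')|\le CL|x-x'|$.
\end{proof}

\subsection{Deformation into the skeleton}
Radial projection from $a$ stretches lengths near $x$ by about $|x-a|^{-1}$, hence $m$-dimensional mass by $|x-a|^{-m}$. In a simplex of dimension $n>m$ this function of $a$ is integrable, so a good center exists on average. The projection is not Lipschitz near $a$, so we use the truncations $R_\eta$ and pass to a limit in mass.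

\begin{lemma}\label{lem:deform}
Let $1\le m\le k$ and let $T\in\mathbf{I}_m(Y)$ be a bounded cycle. There are a cycle $T'\in\mathbf{I}_m(Y)$ with $\operatorname{spt}T'\subset Y^m\cap N_{k+1}(\operatorname{spt}T)$ and $H\in\mathbf{I}_{m+1}(Y)$ with $\partial H=T'-T$ and $\mathbf{M}(T')+\mathbf{M}(H)\le C\,\mathbf{M}(T)$.
\end{lemma}

\begin{proof}
It suffices to treat one step: for $m+1\le n\le k+1$ and $\operatorname{spt}T\subset Y^n$, find $T'$ and $H$ as stated but with $\operatorname{spt}T'\subset Y^{n-1}\cap N_1(\operatorname{spt}T)$. Then iterate for $n=k+1,\dots,m+1$ and add the currents $H$.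

\emph{Centers.} Let $\Delta$ be an $n$-simplex. Since $m<n$, the integral $I=\int_{|z|\le1}|z|^{-m}dz$ over the unit ball of $\mathbb{R}^n$ is finite, and by Fubini's theorem
\[
\int_{B(b,r/2)}\int_{\operatorname{int}\Delta}|x-a|^{-m}\,d\|T\|(x)\,da\le I\,\|T\|(\operatorname{int}\Delta).
\]
So there is $a=a_\Delta\in B(b,r/2)$ with $\int_{\operatorname{int}\Delta}|x-a|^{-m}d\|T\|\le C\|T\|(\operatorname{int}\Delta)$; in particular $\|T\|(\{a\})=0$. The sets $A_{\Delta,l}=\{x\in\operatorname{int}\Delta:2^{-l-1}\le g(x-a)<2^{-l}\}$, $l\ge0$, partition $\operatorname{int}\Delta\setminus\{a\}$. On $A_{\Delta,l}$ we have $|x-a|<2^{-l}$, so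
\begin{equation}\label{eq:series}
\sum_\Delta\sum_{l\ge0}2^{lm}\|T\|(A_{\Delta,l})\le\sum_\Delta\int_{\operatorname{int}\Delta}|x-a_\Delta|^{-m}d\|T\|\le C\,\mathbf{M}(T).
\end{equation}
Let $\varepsilon_N$ be the part of this series with $l\ge N$; then $\varepsilon_N\to0$.

\emph{Maps.} For $N\in\mathbb{N}$ let $p_N$ be the identity on $Y^{n-1}$ and $R_{2^{-N}}$ on each $n$-simplex. By \eqref{eq:radial}, $p_N$ is $C2^N$-Lipschitz on each simplex and $C2^l$-Lipschitz on $A_{\Delta,l}$ for all $l,N$. For $l<N$ it is the radial projection on $A_{\Delta,l}$, which maps into $\partial\Delta$ and does not depend on $N$. Extend $p_N$ to $Y$ by Lemma~\ref{lem:extend} and let $h^N_t(x)=(1-t)x+tp_N(x)$, formed in any simplex containing $x$. By (Y2), $h^N_t$ is Lipschitz on $Y$ uniformly in $t$, and $t\mapsto h_t^N(x)$ is $1$-Lipschitz because simplices have diameter at most $1$. So $h^N$ is Lipschitz on $[0,1]\times Y$.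

\emph{Limits.} Let $T_N=p_{N\#}T$ and $H_N=h^N_\#([0,1]\times T)$, so that $\partial T_N=0$ and $\partial H_N=T_N-T$. Use the partition into $Y^{n-1}$ and the sets $A_{\Delta,l}$. On $Y^{n-1}$ we have $\lambda=1$, $\gamma=0$; on $A_{\Delta,l}$ we have $\lambda\le C2^l$, $\gamma\le1$. By (F1), (F5) and \eqref{eq:series}, $\mathbf{M}(T_N)+\mathbf{M}(H_N)\le C\,\mathbf{M}(T)$. For $N<N'$ the homotopies $h^N$ and $h^{N'}$ agree over $Y^{n-1}$ and over $A_{\Delta,l}$ for $l<N$. These contributions cancel, and $\mathbf{M}(T_N-T_{N'})+\mathbf{M}(H_N-H_{N'})\le C\varepsilon_N$. By (F4) the mass limits $T'$ and $H$ exist and are integer rectifiable. Convergence in mass implies convergence on test data, so $\partial T'=0$ and $\partial H=T'-T$; thus both are normal, hence integral. By (F1), only the sets $A_{\Delta,l}$ with $l\ge N$ contribute to $\|T_N\|$ outside $Y^{n-1}$, so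
\[
\|T'\|(Y\setminus Y^{n-1})\le C\varepsilon_N+\mathbf{M}(T'-T_N)\to0,
\]
and $\operatorname{spt}T'\subset Y^{n-1}$ by (Y3). Finally $p_N$ moves points by at most $1$, so each $T_N$, and hence $T'$, is concentrated on the closed set $N_1(\operatorname{spt}T)$.
\end{proof}

\section{Cone type inequalities}\label{sec:cone}

A cycle of large diameter is made simplicial and then pushed straight up, at the cost of its size for each level, until all its vertices are adjacent. The number of levels is proportional to the diameter. By Proposition~\ref{prop:lower}, a cost of this kind per level cannot be avoided in general.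

\begin{lemma}\label{lem:push}
Let $m\ge1$ and let $z$ be an $m$-cycle in $K$ whose vertex set has $d_G$-diameter at most $n$, for an integer $n\ge1$. Then $z=\partial c$ for an $(m+1)$-chain $c$ with $|c|_1\le(3m+4)\,n\,|z|_1$.
\end{lemma}

\begin{proof}
Let $z\ne0$, and let $l_0$ be the minimal height of its vertices; all heights are at most $l_0+n$. Put $\varphi_l(x,j)=(x,\max(j,l))$.

\emph{If $\tau$ is a simplex with all heights at least $l-1$, then $\tau\cup\varphi_l(\tau)$ is a simplex.} If no vertex of $\tau$ has height $l-1$, then $\varphi_l$ fixes $\tau$. Otherwise all heights in $\tau\cup\varphi_l(\tau)$ lie in $\{l-1,l\}$. Take two distinct vertices of this set. If one of them has height $l-1$, it is a vertex $u$ of $\tau$, and the other has the base point of a vertex of $\tau$ that is equal or adjacent to $u$, so the base distance is at most $2^{l-1}$. If both have height $l$, their base points belong to vertices of $\tau$ of height at most $l$, so the base distance is at most $2^l$.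

\emph{Prisms.} Fix a total order on $V$. For a simplex $v_0<\dots<v_s$ with all heights at least $l-1$ put
\[
P_l[v_0,\dots,v_s]=\sum_{a=0}^s(-1)^a[v_0,\dots,v_a,\varphi_lv_a,\dots,\varphi_lv_s],
\]
which is a chain by the claim, extend linearly, and let $\varphi_{l\#}[v_0,\dots,v_s]=[\varphi_lv_0,\dots,\varphi_lv_s]$. Then $\partial P_l+P_l\partial=\varphi_{l\#}-\mathrm{id}$. Indeed, in the boundary of the $a$-th term, deleting $v_a$ gives $+[v_0,\dots,v_{a-1},\varphi_lv_a,\dots]$ and deleting $\varphi_lv_a$ gives $-[v_0,\dots,v_a,\varphi_lv_{a+1},\dots]$; these telescope to $\varphi_{l\#}-\mathrm{id}$. Deleting $v_e$ with $e<a$ has sign $(-1)^{a+e}$, and deleting $\varphi_lv_e$ with $e>a$ has sign $(-1)^{a+e+1}$. Faces of increasing tuples are increasing, so the same tuples occur in $P_l\partial[v_0,\dots,v_s]$, with signs $(-1)^e(-1)^{a-1}$ and $(-1)^e(-1)^a$, and they cancel.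

\emph{The filling.} Let $L=l_0+3n$, $z^{(l_0)}=z$ and $z^{(l)}=\varphi_{l\#}z^{(l-1)}$ for $l_0<l\le L$. All heights in $z^{(l-1)}$ are at least $l-1$. Inductively $z^{(l-1)}$ is a cycle, $\partial P_lz^{(l-1)}=z^{(l)}-z^{(l-1)}$, and $|P_lz^{(l-1)}|_1\le(m+1)|z|_1$. All vertices of $z^{(L)}$ have height $L$. A path of at most $n$ edges between vertices of $z$ has heights at most $l_0+2n$, so base points of vertices of $z$ have distance at most $n2^{l_0+2n}\le2^L$. Hence the vertices of $z^{(L)}$ are pairwise adjacent. If $z^{(L)}\ne0$, let $w$ be one of them and let $c_0$ arise from $z^{(L)}$ by $[v_0,\dots,v_m]\mapsto[w,v_0,\dots,v_m]$; otherwise let $c_0=0$. Since $m\ge1$ and $\partial z^{(L)}=0$, we have $\partial c_0=z^{(L)}$. Then $c=c_0-\sum_lP_lz^{(l-1)}$ satisfies $\partial c=z$ and $|c|_1\le(3n(m+1)+1)|z|_1\le(3m+4)n|z|_1$.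
\end{proof}

For a cycle of small diameter $\mathsf{d}$ the deformation is too expensive: it costs $C\,\mathbf{M}(T)$, and we may spend only $C\mathsf{d}\,\mathbf{M}(T)$. Instead we find one simplex $\sigma$ that is a face of every simplex near $\operatorname{spt}T$ and lies within $C\mathsf{d}$ of it, project onto $\sigma$, and take a straight cone inside $\sigma$.

\begin{proposition}\label{prop:cone}
For every countable metric space $Z$, the space $Y=Y_Z$ admits cone type inequalities for $\mathbf{I}_m(Y)$, $1\le m\le k$.
\end{proposition}

\begin{proof}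
Let $T\ne0$ be a bounded $m$-cycle, $A=\operatorname{spt}T$ and $\mathsf{d}=\operatorname{diam}A$. Then $\mathsf{d}>0$, since $\|T\|\ll\mathcal{H}^m$ and $m\ge1$. Let $\mathsf{d}_0=\frac1{20(k+2)}$.

\emph{Case $\mathsf{d}\ge\mathsf{d}_0$.} Take $T',H$ from Lemma~\ref{lem:deform}. By Lemma~\ref{lem:chain}, $T'=[z]$ for an $m$-chain $z$ with $|z|_1\le C\,\mathbf{M}(T)$, and $\partial z=0$ because $[\partial z]=\partial T'=0$. The vertices of $z$ lie in $\operatorname{spt}T'\subset N_{k+1}(A)$, so by Lemma~\ref{lem:Y} their $d_G$-diameter is at most $2(k+2)(\mathsf{d}+2k+2)+1$. This is at most an integer $n\ge1$ with $n\le C\mathsf{d}$, because $\mathsf{d}\ge\mathsf{d}_0$. The chain $c$ of Lemma~\ref{lem:push} has dimension $m+1\le k+1$, so it lies in $Y$. Then $S=[c]-H$ satisfies $\partial S=T'-(T'-T)=T$ and $\mathbf{M}(S)\le Cn|z|_1+C\,\mathbf{M}(T)\le C\mathsf{d}\,\mathbf{M}(T)$.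

\emph{Case $\mathsf{d}\le\mathsf{d}_0$.} Let $A'=N_{\mathsf{d}}(A)$, so $\operatorname{diam}A'\le3\mathsf{d}$, and let $\sigma=\{v:x_v>0\text{ for all }x\in A'\}$. If $v\notin\sigma$, some point of $A'$ has $v$-coordinate $0$, so $x_v\le3\sqrt2\,\mathsf{d}\le5\mathsf{d}$ on $A'$ by (Y1). At most $k+2$ coordinates of a point are nonzero, so $w(x):=\sum_{v\in\sigma}x_v$ satisfies
\begin{equation}\label{eq:w}
1-w(x)\le5(k+2)\mathsf{d}\le\tfrac14\qquad(x\in A').
\end{equation}
Hence $\sigma$ is a nonempty simplex contained in $\operatorname{supp}x$ for all $x\in A'$. For $x\in A'$ let $\varrho(x)$ be the point of $\sigma$ with coordinates $x_v/w(x)$, $v\in\sigma$. Let $x,y\in A'$ lie in a common simplex, and write $x_\sigma=(x_v)_{v\in\sigma}$. Since $|y_\sigma|_2\le w(y)$ and $|w(x)-w(y)|\le\sqrt{k+2}\,|x_\sigma-y_\sigma|_2$,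
\[
\Big|\frac{x_\sigma}{w(x)}-\frac{y_\sigma}{w(y)}\Big|_2\le\frac{|x_\sigma-y_\sigma|_2}{w(x)}+\frac{|y_\sigma|_2}{w(y)}\cdot\frac{|w(x)-w(y)|}{w(x)}\le\tfrac43\big(1+\sqrt{k+2}\big)|x_\sigma-y_\sigma|_2,
\]
so $d_Y(\varrho(x),\varrho(y))\le Cd_Y(x,y)$. Fix $x_0\in A$ and define, for $x\in A'$,
\[
h_t(x)=\begin{cases}(1-2t)\,x+2t\,\varrho(x),&0\le t\le\frac12,\ \text{in the simplex }\operatorname{supp}x,\\ (2-2t)\,\varrho(x)+(2t-1)\,\varrho(x_0),&\frac12\le t\le1,\ \text{in the simplex }\sigma.\end{cases}
\]
If $x,y\in A'$ lie in a common simplex, that simplex contains $\sigma$, hence $h_t(x)$ and $h_t(y)$, and $d_Y(h_t(x),h_t(y))\le Cd_Y(x,y)$.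

Each $h_t$ is $C$-Lipschitz on $A$; this is where the neighborhood $A'$ is needed. Points $x,y\in A$ are joined by strings of length less than $2\mathsf{d}$ and arbitrarily close to $d_Y(x,y)$. Each point of such a string is within $\mathsf{d}$ of $x$ or of $y$, hence lies in $A'$, and we add the last estimate along the string.

The speed is at most $C\mathsf{d}$ on $A$. The coordinates of $x$ and $\varrho(x)$ differ in $\ell^1$ by $(1-w(x))+w(x)(1/w(x)-1)=2(1-w(x))$, so $d_Y(x,\varrho(x))\le C\mathsf{d}$ by \eqref{eq:w}. And $d_Y(\varrho(x),\varrho(x_0))\le C\mathsf{d}$ because $\varrho=h_{1/2}$ is $C$-Lipschitz on $A$.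

Thus $h\colon[0,1]\times A\to Y$ is Lipschitz. Regard $T$ as a cycle in $A$ by (F2). The map $h_0$ is the inclusion, and $h_1$ is constant, so $h_{1\#}T=0$ by locality, as $m\ge1$. By (F5), $S=-h_\#([0,1]\times T)$ is a filling of $T$ with $\mathbf{M}(S)\le C\mathsf{d}\,\mathbf{M}(T)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $Z$ be the space of Section~\ref{sec:base} and $Y=Y_Z$. It is a countable complex of dimension $k+1$: a $k$-simplex of $\tau_1$ at height $0$ together with the vertex at height $1$ above one of its vertices is a $(k+1)$-simplex. By Lemma~\ref{lem:Y} and Proposition~\ref{prop:cone}, $Y$ is complete, geodesic and Gromov hyperbolic and admits cone type inequalities for $\mathbf{I}_m(Y)$, $m=1,\dots,k$.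

Let $T_i=[z_i]\in\mathbf{I}_k(Y)$. It is a cycle with $\mathbf{M}(T_i)\le\mu d_i$, where $\mu=\mathrm{vol}_k\,n_\tau$. Let $q\in\mathbb{N}$ and let $S$ be a filling of $qT_i$. Since $Y=Y^{k+1}$ and $\|\partial S\|$ is concentrated on $Y^k$, Lemma~\ref{lem:chain} gives $S=[c]$ for a $(k+1)$-chain $c$. From $[\partial c]=\partial S=[qz_i]$ we get $\partial c=qz_i$. By Proposition~\ref{prop:lower} and \eqref{eq:J},
\begin{equation}\label{eq:fill}
\operatorname{Fillvol}(qT_i)\ge a_1\,q\,d_i\,(J_i+1)\ge a_1\,q\,d_i\log_2i,\qquad a_1=\frac{\mathrm{vol}_{k+1}\,\nu}{v_k}>0 .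
\end{equation}

The masses of the $T_i$ may be sparse, and multiples $qT_i$ fill the gaps. The sequence $d_i$ starts at $d_1=1$ and tends to infinity, so for $r\ge\mu$ there is a largest $i$ with $\mu d_i\le r$. Put $q=\lfloor r/(\mu d_i)\rfloor\ge r/(2\mu d_i)$. Then $\mathbf{M}(qT_i)\le r$, and \eqref{eq:fill} gives
\[
\operatorname{FV}_{k+1}(r)\ge\frac{a_1}{2\mu}\,r\log_2i .
\]
By maximality and Lemma~\ref{lem:tower}, $e^{B(i+1)}\ge d_{i+1}>r/\mu$, so $i>B^{-1}\log(r/\mu)-1\ge(2B)^{-1}\log r$ for large $r$. Then $\log_2i\ge\log i\ge\log\log r-\log(2B)\ge\frac12\log\log r$ for large $r$. This proves the lower bound with $a=a_1/(4\mu)$. A linear isoperimetric inequality with constant $D$ would give $\operatorname{FV}_{k+1}(r)\le Dr$ for all $r$, which is impossible. \qed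

\begin{remark}
The failure of the linear inequality uses only $\ell_i>3$ and $\ell_i\to\infty$ from Lemma~\ref{lem:tower}: a constant $D$ would give $a_1d_i(J_i+1)\le D\mu d_i$ by the first inequality in \eqref{eq:fill} with $q=1$, while $J_i\to\infty$. The index bound $d_i\le e^{Bi}$ and the linear growth of $\ell_i$ enter only the rate. One logarithm comes from $i\ge(2B)^{-1}\log r$ and the other from $J_i+1>\log_2i$.
\end{remark}

\begin{remark}
Given the manifolds $M_i$, the hypothesis $k\ge2$ is used only in Lemma~\ref{lem:volume}. For $k=1$ geodesic simplices are segments of unbounded length, the numbers $b_j$ grow like $2^j$, and the analogous cycles have linear fillings by Example~\ref{ex:loops}.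
\end{remark}

\begin{thebibliography}{9}

\bibitem{AK} Ambrosio and Kirchheim, \emph{Currents in metric spaces}, Acta Math., 2000.

\bibitem{BH} Bridson and Haefliger (cited by item: I.7.19, III.H.1.9, III.H.1.22).

\bibitem{WengerGAFA} Wenger, GAFA 15 (2005).

\bibitem{Wenger07} Stefan Wenger, \emph{The asymptotic rank of metric spaces}, arXiv:math/0701212 (2007).

\end{thebibliography}
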